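# Comparing two conformal energies of one metric on the sphere

## 1. A cube on $\mathbb S^5$

Let $\sigma$ be the surface measure of the unit sphere $\mathbb S^5\subset\mathbb R^6$, normalized so that $\sigma(\mathbb S^5)=1$. Let $\langle\cdot,\cdot\rangle$ be the $L^2(\sigma)$ pairing and let $x=\xi_1$ be the first coordinate. Consider the two operators
$$L_2=-\Delta+\tfrac{15}4,\qquad L_4=\left(-\Delta+\tfrac{15}4\right)\left(-\Delta+\tfrac74\right).$$
A positive function $u$ defines the metric $g=u^4g_{\mathbb S^5}$. The same metric can be written $g=v^{4/3}g_{\mathbb S^5}$ with $v=u^3$. The first form is adapted to $L_4$ and the second to $L_2$ (Section 2 says why), so one metric has two energies, $\langle u,L_4u\rangle$ and $\langle u^3,L_2u^3\rangle$. The first is homogeneous of degree 2 in $u$ and the second of degree 6, so it is natural to compare the first with the cube root of the second.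

Take $u=1+\varepsilon x$ with $|\varepsilon|<1$. Since $-\Delta x=5x$, we have $L_41=\frac{105}{16}$ and $L_4x=\frac{35}4\cdot\frac{27}4x=\frac{945}{16}x$. The even moments are $\int x^2d\sigma=\frac16$, $\int x^4d\sigma=\frac{3}{6\cdot8}=\frac1{16}$, $\int x^6d\sigma=\frac{15}{6\cdot8\cdot10}=\frac1{32}$, and the odd ones vanish. Hence
$$\langle u,L_4u\rangle=\tfrac{105}{16}+\tfrac{945}{16}\cdot\tfrac{\varepsilon^2}6=\tfrac{105}{16}\left(1+\tfrac32\varepsilon^2\right).$$
For the other energy, integrate by parts, with $\nabla(u^3)=3\varepsilon u^2\nabla x$ and $|\nabla x|^2=1-x^2$: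
$$\langle u^3,L_2u^3\rangle=9\varepsilon^2\int u^4(1-x^2)\,d\sigma+\tfrac{15}4\int u^6\,d\sigma .$$
The even parts of $u^4$ and $u^6$ are $1+6\varepsilon^2x^2+\varepsilon^4x^4$ and $1+15\varepsilon^2x^2+15\varepsilon^4x^4+\varepsilon^6x^6$, so
$$\int u^4(1-x^2)\,d\sigma=\tfrac56+6\varepsilon^2\left(\tfrac16-\tfrac1{16}\right)+\varepsilon^4\left(\tfrac1{16}-\tfrac1{32}\right)=\tfrac56+\tfrac58\varepsilon^2+\tfrac1{32}\varepsilon^4,$$
$$\int u^6\,d\sigma=1+\tfrac52\varepsilon^2+\tfrac{15}{16}\varepsilon^4+\tfrac1{32}\varepsilon^6 .$$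
Adding up gives $\langle u^3,L_2u^3\rangle=\frac{15}4+\frac{135}8\varepsilon^2+\frac{585}{64}\varepsilon^4+\frac{51}{128}\varepsilon^6$, and after division
$$\frac{\langle u^3,L_2u^3\rangle}{15/4}=1+\tfrac92\varepsilon^2+\tfrac{39}{16}\varepsilon^4+\tfrac{17}{160}\varepsilon^6 .$$
The cube of the normalized first energy is $\left(1+\frac32\varepsilon^2\right)^3=1+\frac92\varepsilon^2+\frac{27}4\varepsilon^4+\frac{27}8\varepsilon^6$. The difference of the two is $\frac{69}{16}\varepsilon^4+\frac{523}{160}\varepsilon^6\ge0$. So, along this family,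
$$\frac{\langle u,L_4u\rangle}{105/16}\ \ge\ \left(\frac{\langle u^3,L_2u^3\rangle}{15/4}\right)^{1/3},$$
with equality only at $\varepsilon=0$. But the terms of order $\varepsilon^2$ agree exactly. This suggests a curve of exact equality cases tangent to $1+\varepsilon x$ at the constant; the curve $(1+wx)^{-1/2}=1-\frac w2x+\dots$ will turn out to be one.

Does the inequality hold for general $u$, in every dimension and for every pair of such operators, and what are all the cases of equality?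

## 2. Two GJMS energies of the same metric

Let $n\ge3$, let $\Delta$ be the Laplace–Beltrami operator of the round sphere $\mathbb S^n$, and $\omega_n=|\mathbb S^n|$.

**Definition (GJMS operators).** For an integer $1\le k<n/2$,
$$L_{2k}=\prod_{j=1}^k\left(-\Delta+\frac{(n-2j)(n+2j-2)}4\right).$$

$L_2$ is the conformal Laplacian and $L_4$ the Paneitz operator of the round sphere; for $n=5$ they are the operators above. On spherical harmonics of degree $m$, $-\Delta$ acts as $m(m+n-1)$, and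
$$m(m+n-1)+\frac{(n-2j)(n+2j-2)}4=\left(m+\tfrac n2-j\right)\left(m+\tfrac n2+j-1\right).$$
Taking the product over $j=1,\dots,k$, we see that $L_{2k}$ acts there as multiplication by
$$\lambda_k(m)=\frac{\Gamma(m+\frac n2+k)}{\Gamma(m+\frac n2-k)}>0 .\tag{1}$$
For $n=5$ this gives $\lambda_1(0)=\frac{15}4$ and $\lambda_2(0)=\frac{105}{16}$.

For a metric $g=v^{\frac4{n-2l}}g_{\mathbb S^n}$ with $v>0$ smooth, the $l$-th $Q$ curvature of $g$ is a positive multiple of $v^{-\frac{n+2l}{n-2l}}L_{2l}v$. Now write a metric as $g=u^{\frac4{n-2k}}g_{\mathbb S^n}$. It equals $v^{\frac4{n-2l}}g_{\mathbb S^n}$ for $v=u^{\frac{n-2l}{n-2k}}$, so its $l$-th $Q$ curvature is positive if and only if $L_{2l}\big(u^{\frac{n-2l}{n-2k}}\big)>0$. For $l=1$ this says that $g$ has positive scalar curvature. For example, $u=1+\varepsilon x$ on $\mathbb S^5$ has this property for small $|\varepsilon|$, by continuity from $L_21=\frac{15}4$.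

In "A Yamabe problem for the quotient between the $Q$ curvature and the scalar curvature" (arXiv:2603.15074, 2026), Yuxin Ge, Guofang Wang and Wei Wei pose the following as a conjecture for all integers $0<l<k<n/2$, under the hypothesis that the $l$-th $Q$ curvature is positive. The case $n\ge5$, $k=2$, $l=1$ is known. The conjecture is true, and the hypothesis can be weakened to $\ge0$.

**Theorem 1.** Let $0<l<k<n/2$ be integers and $p=\frac{n-2k}{n-2l}$. If $u>0$ is smooth on $\mathbb S^n$ and $L_{2l}(u^{1/p})\ge0$, then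
$$\int_{\mathbb S^n}u\,L_{2k}u\ \ge\ \frac{\Gamma(\frac n2+k)}{\Gamma(\frac n2-k)}\left(\frac{\Gamma(\frac n2+l)}{\Gamma(\frac n2-l)}\right)^{-p}\omega_n^{\frac{2(k-l)}{n-2l}}\left(\int_{\mathbb S^n}u^{1/p}\,L_{2l}\,u^{1/p}\right)^{p}.$$
Equality holds if and only if $u(\xi)=A(1+w\cdot\xi)^{-\frac{n-2k}2}$ for some $A>0$ and $w$ in the open unit ball $\mathbb B^{n+1}$. All these $u$ satisfy $L_{2l}(u^{1/p})>0$.

The constant is $\lambda_k(0)\lambda_l(0)^{-p}\omega_n^{1-p}$, since $1-p=\frac{2(k-l)}{n-2l}$. The inequality is therefore an equality at $u\equiv1$. With the normalized measure, $\int_{\mathbb S^n}=\omega_n\int d\sigma$, it reads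
$$\langle u,L_{2k}u\rangle\ge\lambda_k(0)\lambda_l(0)^{-p}\langle v,L_{2l}v\rangle^p,\qquad v=u^{1/p},\tag{2}$$
because $\omega_n\cdot\omega_n^{-p}=\omega_n^{1-p}$.

The right side of (2) must be bounded *from above*, and $u$ is a nonlinear function of $v$. The plan is to invert $L_{2k}$ and $L_{2l}$. Their inverses are explicit integral operators with positive kernels, and the hypothesis $L_{2l}v\ge0$ says that $F=L_{2l}v$ is the density of a measure.

## 3. Inverting $L_{2k}$ with the kernel $(1-\xi\cdot\eta)^{-s}$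

Throughout, $t=\xi\cdot\eta$, so that $1-t=\frac12|\xi-\eta|^2$.

We use the following textbook facts. Let $\{Y_{m,j}\}_j$ be a real $L^2(\sigma)$-orthonormal basis of the harmonics of degree $m$. The sum $\sum_jY_{m,j}(\xi)Y_{m,j}(\eta)$ depends only on $t$; call it $Z_m(t)$. Put $N_m=Z_m(1)$ and $P_m=Z_m/N_m$; by Cauchy–Schwarz $|P_m|\le1$. Every polynomial restricted to the sphere is a finite sum of harmonics, and polynomials are dense in $C(\mathbb S^n)$. By the Funk–Hecke formula, a kernel $K(t)$ with $\int|K(\xi\cdot\eta)|\,d\sigma(\eta)<\infty$ acts on harmonics of degree $m$ as multiplication by $\int K(\xi\cdot\eta)P_m(\xi\cdot\eta)\,d\sigma(\eta)$. For $s<n/2$ the kernel $(1-t)^{-s}$ is integrable, and we call its eigenvalues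
$$\kappa_m(s)=\int(1-\xi\cdot\eta)^{-s}P_m(\xi\cdot\eta)\,d\sigma(\eta).$$

**Step 3.1: computing $\kappa_m(s)$.** The law of $t$ under $\sigma$ has density $(1-t^2)^{\frac n2-1}/\big(2^{n-1}B(\frac n2,\frac n2)\big)$ on $[-1,1]$, and Rodrigues' formula says
$$P_m(t)(1-t^2)^{\frac n2-1}=\frac{(-1)^m}{2^m(n/2)_m}\frac{d^m}{dt^m}(1-t^2)^{m+\frac n2-1},$$
where $(c)_m=c(c+1)\cdots(c+m-1)$. Integrate by parts $m$ times, with $\frac{d^m}{dt^m}(1-t)^{-s}=(s)_m(1-t)^{-s-m}$. At the $i$-th step, $0\le i<m$, the boundary term is a multiple of $(1-t)^{-s-i}$ times the derivative of order $m-1-i$ of $(1-t^2)^{m+\frac n2-1}$. That derivative is $O((1-t)^{i+\frac n2})$ at $t=1$ and vanishes at $t=-1$. So the boundary term is zero, because $\frac n2-s>0$. Therefore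
$$\kappa_m(s)=\frac{(s)_m}{2^m(n/2)_m}\cdot\frac{\int_{-1}^1(1-t)^{\frac n2-1-s}(1+t)^{m+\frac n2-1}dt}{2^{n-1}B(\frac n2,\frac n2)} .$$
The integral is $2^{n-1-s+m}\,\Gamma(\frac n2-s)\Gamma(m+\frac n2)/\Gamma(n-s+m)$. With $\Gamma(m+\frac n2)=(n/2)_m\Gamma(\frac n2)$ and $B(\frac n2,\frac n2)=\Gamma(\frac n2)^2/\Gamma(n)$,
$$\kappa_m(s)=2^{-s}\,\frac{\Gamma(n)\Gamma(\frac n2-s)}{\Gamma(\frac n2)}\cdot\frac{(s)_m}{\Gamma(n-s+m)} .\tag{3}$$

**Step 3.2: signs and ratios.** From (3), $\kappa_m(s)>0$ for $0<s<\frac n2$ and all $m$. For all $s<n/2$, $\kappa_0(s)>0$, and $\kappa_0(0)=1$, $\kappa_m(0)=0$ for $m\ge1$. If $-1<s\le0$ and $m\ge1$, then $(s)_m\le0$, so $\kappa_m(s)\le0$. Next, for $0<s<\frac n2$, formula (3) gives $\kappa_m(s-1)=r_m(s)\kappa_m(s)$ with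
$$r_0(s)=\frac{n-2s}{n-s},\qquad r_m(s)=\frac{(n-2s)(s-1)}{(s+m-1)(n-s+m)}\quad(m\ge1).\tag{4}$$
Moreover $r_m(s)<r_0(s)$ for $m\ge1$: if $s\le1$ then $r_m\le0<r_0$, and if $s>1$ then $\frac{r_m}{r_0}=\frac{s-1}{s+m-1}\cdot\frac{n-s}{n-s+m}<1$. As an example, for $n=5$ formula (3) gives $\kappa_0(\frac12)=\frac{256\sqrt2}{105\pi}$ and $\kappa_0(\frac32)=\frac{64\sqrt2}{15\pi}$, with quotient $\frac47=r_0(\frac32)$.

**Step 3.3: the inverse operators.** Let $b=\frac n2-k$. By (3), $\kappa_m(b)$ is, up to a factor independent of $m$, equal to $\Gamma(m+\frac n2-k)/\Gamma(m+\frac n2+k)=\lambda_k(m)^{-1}$. So $\kappa_m(b)\lambda_k(m)=\kappa_0(b)\lambda_k(0)$ for all $m$, and for $g\in L^2(\sigma)$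
$$L_{2k}^{-1}g(\xi)=\frac1{\kappa_0(b)\lambda_k(0)}\int(1-\xi\cdot\eta)^{-b}g(\eta)\,d\sigma(\eta).\tag{5}$$
The same holds with $(l,a)$ in place of $(k,b)$, where $a=\frac n2-l$. Note $p=\frac{n-2k}{n-2l}=\frac ba$.

## 4. Geometric means of measures and the dual inequality

"Measure" means finite nonnegative Borel measure on $\mathbb S^n$.

**Definition (geometric mean).** For measures $f,\mu$ and $p\in(0,1)$,
$$f^p\mu^{1-p}=\left(\frac{df}{d\nu}\right)^p\left(\frac{d\mu}{d\nu}\right)^{1-p}\nu,\qquad\nu=f+\mu .$$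

If $\nu'$ is any measure dominating $f$ and $\mu$, and $\rho=\frac{d\nu}{d\nu'}$, then the densities with respect to $\nu'$ are those with respect to $\nu$ times $\rho$; since the exponents add up to 1, $\nu'$ gives the same measure. Two examples: the mean of $\sigma|_E$ and $\sigma|_{E'}$ is $\sigma|_{E\cap E'}$. And if $\delta_z$ is a point mass, the mean of $\sigma+\delta_z$ and $\sigma$ is $\sigma$, because the atom lies where the density of the other measure is zero.

The operation commutes with restriction to Borel sets and with push-forward by homeomorphisms. If $h=f^p\mu^{1-p}$, then $h\ll f$, and $h\otimes h=(f\otimes f)^p(\mu\otimes\mu)^{1-p}$ because densities multiply. Hölder's inequality gives, for Borel $\phi\ge0$ and Borel sets $E$,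
$$\int\phi\,dh\le\left(\int\phi\,df\right)^p\left(\int\phi\,d\mu\right)^{1-p},\qquad h(E)\le f(E)^p\mu(E)^{1-p}.\tag{6}$$

**Definition (energy).** For $s<n/2$ let $Q_s(\nu)=\iint(1-\xi\cdot\eta)^{-s}d\nu(\xi)\,d\nu(\eta)$.

Here $Q_s(\sigma)=\kappa_0(s)$, $Q_0(\nu)=\nu(\mathbb S^n)^2$, $Q_{-1}(\nu)=\nu(\mathbb S^n)^2-\left|\int\xi\,d\nu\right|^2$, and $Q_s(\delta_z)=\infty$ for $s>0$. More generally, if $s>0$ and $Q_s(\nu)<\infty$, then $\nu\otimes\nu$ does not charge the diagonal, where the kernel is $+\infty$; equivalently, $\nu$ has no atoms.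

For $\zeta\in\mathbb B^{n+1}$ put $\varphi_\zeta(\xi)=\dfrac{1-|\zeta|^2}{|\xi-\zeta|^2}$; for $\zeta=0$ this is the constant 1.

**Theorem 2.** Let $0<b<a<n/2$ be real with $[b,a]\cap\mathbb Z\ne\emptyset$, and $p=b/a$. For all measures $f,\mu$ with $0<Q_a(f)<\infty$ and $\mu\ne0$,
$$Q_b(f^p\mu^{1-p})\le S_0(a,b)\,Q_a(f)^p\,\mu(\mathbb S^n)^{2(1-p)},\qquad S_0(a,b)=\kappa_0(b)\kappa_0(a)^{-p}.\tag{7}$$
Equality holds if and only if $f=c\,\varphi_\zeta^{\,n-a}\sigma$ and $\mu=c'\varphi_\zeta^{\,n}\sigma$ for some $c,c'>0$, $\zeta\in\mathbb B^{n+1}$.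

**Step 4.1: Theorem 2 implies the inequality of Theorem 1.** Let $b=\frac n2-k$ and $a=\frac n2-l$. Then $0<b<a<\frac n2$, and $[b,a]$ has length $k-l\ge1$, so it contains an integer. With $u$ as in Theorem 1, let $v=u^{1/p}$ and $F=L_{2l}v\ge0$, both smooth, and $M=\langle v,L_{2l}v\rangle=\int vF\,d\sigma$, which is positive because $L_{2l}$ is a positive operator. Take
$$f=F\sigma,\qquad\mu=vF\sigma,\qquad h=f^p\mu^{1-p}=v^{1-p}F\sigma=:H\sigma .$$
The choice is made so that three numbers are all expressed by $M$. First, $\langle u,H\rangle=\int v^pv^{1-p}F\,d\sigma=M$. Second, $\mu(\mathbb S^n)=M$. Third, by (5) for $(l,a)$, $Q_a(f)=\kappa_0(a)\lambda_l(0)\langle F,L_{2l}^{-1}F\rangle=\kappa_0(a)\lambda_l(0)M$, because $L_{2l}^{-1}F=v$. Expanding in harmonics, Cauchy–Schwarz gives $\langle u,H\rangle^2\le\langle u,L_{2k}u\rangle\langle H,L_{2k}^{-1}H\rangle$. Using (5) and then (7),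
$$M^2\le\langle u,L_{2k}u\rangle\,\frac{Q_b(h)}{\kappa_0(b)\lambda_k(0)}\le\langle u,L_{2k}u\rangle\,\frac{\kappa_0(b)\kappa_0(a)^{-p}\left(\kappa_0(a)\lambda_l(0)M\right)^pM^{2-2p}}{\kappa_0(b)\lambda_k(0)}=\langle u,L_{2k}u\rangle\,\frac{\lambda_l(0)^p}{\lambda_k(0)}M^{2-p}.\tag{8}$$
Dividing by $M^{2-p}$ gives (2). The hypothesis $L_{2l}v\ge0$ was used exactly once, to make $f$ and $\mu$ measures.

## 5. Hölder's inequality gives the constant $1$

The first thing to try on (7) is Hölder's inequality in two variables. Suppose $Q_a(f)<\infty$. Then $f$, and with it $h\ll f$, has no atoms, so the diagonal is null for $f\otimes f$ and $h\otimes h$. Since $(1-t)^{-b}=\left((1-t)^{-a}\right)^p$ and $h\otimes h=(f\otimes f)^p(\mu\otimes\mu)^{1-p}$, for every Borel $E\subset\mathbb S^n\times\mathbb S^n$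
$$\iint_E(1-t)^{-b}\,dh\,dh\le\left(\iint_E(1-t)^{-a}\,df\,df\right)^p\left((\mu\otimes\mu)(E)\right)^{1-p}.\tag{9}$$
With $E=\mathbb S^n\times\mathbb S^n$ this is (7) with the constant $1$ in place of $S_0$. The constant $1$ is too large. Since $(1-t)^{-a}$ is not constant, strict Jensen gives $\kappa_0(b)=\int\left((1-t)^{-a}\right)^pd\sigma<\kappa_0(a)^p$, that is, $S_0<1$. For $n=5$, $a=\frac32$, $b=\frac12$, the values in Step 3.2 give $S_0\approx0.883$. The loss occurs precisely at the pair we want to be optimal: for $f=\mu=\sigma$, equality in Hölder would require $(1-t)^{-a}$ to be constant.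

We keep (9) as a tool. It shows that
$$S=\sup\left\{\frac{Q_b(f^p\mu^{1-p})}{Q_a(f)^p\mu(\mathbb S^n)^{2(1-p)}}:\ 0<Q_a(f)<\infty,\ \mu\ne0\right\}$$
is finite; testing with $(\sigma,\sigma)$ gives $0<S_0\le S\le1$. The plan is now to find a maximizer and to show that it is $(\sigma,\sigma)$, up to symmetry.

## 6. Energies in the spectral basis

For a measure $\nu$ put $\|\nu_m\|^2=\iint Z_m\,d\nu\,d\nu=\sum_j\left(\int Y_{m,j}\,d\nu\right)^2\ge0$; in particular $\|\nu_0\|^2=\nu(\mathbb S^n)^2$.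

**Lemma 3.** If $-1<s<n/2$ and $Q_s(\nu)<\infty$, then $Q_s(\nu)=\sum_m\kappa_m(s)\|\nu_m\|^2$. Consequently:

1. If $0<s<n/2$ and $Q_s(\nu)<\infty$, then $Q_{s-1}(\nu)\le r_0(s)Q_s(\nu)$, with equality if and only if $\nu=c\sigma$ for some $c\ge0$.
2. If $0\le s<n/2$, then $Q_s(\nu)\ge\kappa_0(s)\,\nu(\mathbb S^n)^2$.
3. If $-1<s\le0$, then $Q_s(\nu)\le\kappa_0(s)\,\nu(\mathbb S^n)^2$.

The issue in the expansion is that $\nu$ is only a measure and the kernel may be singular, so termwise integration needs an argument. We get it from power series in $t$ with coefficients of one sign.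

**Step 6.1: powers of $t$ have nonnegative coefficients.** As $t^i$ is a polynomial of degree $i$ in $t$, $t^i=\sum_{m\le i}c_{i,m}Z_m$, where $c_{i,m}=\int t^iP_m\,d\sigma(\eta)$ (use $\int Z_mP_{m'}\,d\sigma(\eta)=1$ if $m=m'$ and $0$ otherwise). This integral does not depend on $\xi$, so we may average over $\xi$:
$$c_{i,m}=\frac1{N_m}\iint(\xi\cdot\eta)^iZ_m(\xi\cdot\eta)\,d\sigma\,d\sigma=\frac1{N_m}\sum_j\left|\int\xi^{\otimes i}Y_{m,j}\,d\sigma\right|^2\ge0 .$$

**Step 6.2: the expansion for $s>0$.** For $0<r<1$ the series $(1-rt)^{-s}=\sum_i\frac{(s)_i}{i!}r^it^i$ converges uniformly on $[-1,1]$ and has positive coefficients. Integrating and using Tonelli,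
$$\iint(1-rt)^{-s}d\nu\,d\nu=\sum_m\kappa_m^{(r)}\|\nu_m\|^2,\qquad\kappa_m^{(r)}=\sum_i\tfrac{(s)_i}{i!}r^ic_{i,m}=\int(1-rt)^{-s}P_m\,d\sigma ,$$
and $\kappa_m^{(r)}\ge0$ increases with $r$. Since $1-rt\ge r(1-t)$, we have $(1-rt)^{-s}\le r^{-s}(1-t)^{-s}$. Let $r\uparrow1$. The diagonal is $\nu\otimes\nu$-null, so dominated convergence shows that the left side tends to $Q_s(\nu)$; with $\sigma$ it shows $\kappa_m^{(r)}\uparrow\kappa_m(s)$. Monotone convergence of the series gives the claim.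

**Step 6.3: the expansion for $-1<s\le0$.** If $-1<s<0$, then $(1-t)^{-s}=1-\sum_{i\ge1}d_it^i$ with $d_i>0$ and $\sum d_i=1$, uniformly on $[-1,1]$. Integrating, $Q_s(\nu)=\nu(\mathbb S^n)^2-\sum_i d_i\sum_mc_{i,m}\|\nu_m\|^2$. All terms of the double series are nonnegative, and it converges because $\sum_mc_{i,m}\|\nu_m\|^2=\iint t^i\,d\nu\,d\nu\le\nu(\mathbb S^n)^2$. So we may sum over $i$ first, and $\kappa_m(s)=-\sum_id_ic_{i,m}$ for $m\ge1$, while $\kappa_0(s)=1-\sum_id_ic_{i,0}$. For $s=0$ the claim is $Q_0(\nu)=\nu(\mathbb S^n)^2$.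

**Step 6.4: the three consequences.** Parts 2 and 3 follow from the signs of $\kappa_m$ in Step 3.2; part 2 is trivial if $Q_s(\nu)=\infty$. For part 1, $1-t\le2$ gives $Q_{s-1}(\nu)\le2Q_s(\nu)<\infty$, so both expansions hold, and by (4)
$$r_0(s)Q_s(\nu)-Q_{s-1}(\nu)=\sum_{m\ge1}\kappa_m(s)\left(r_0(s)-r_m(s)\right)\|\nu_m\|^2\ge0 .$$
All the coefficients are positive. So equality holds if and only if $\|\nu_m\|=0$ for all $m\ge1$, that is, $\nu-\nu(\mathbb S^n)\sigma$ annihilates all polynomials, that is, $\nu=c\sigma$. $\square$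

## 7. Conformal maps, invariance and centering

For $\zeta\in\mathbb B^{n+1}$ and $\xi\in\mathbb S^n$ let
$$T_\zeta(\xi)=(1-|\zeta|^2)\frac{\xi-\zeta}{|\xi-\zeta|^2}-\zeta .$$

**Step 7.1: $T_\zeta$ is a conformal diffeomorphism of $\mathbb S^n$.** With $D=|\xi-\zeta|^2=1-2\xi\cdot\zeta+|\zeta|^2$,
$$|T_\zeta\xi|^2=\frac{1-|\zeta|^2}D\left[(1-|\zeta|^2)-2(\xi\cdot\zeta-|\zeta|^2)\right]+|\zeta|^2=(1-|\zeta|^2)+|\zeta|^2=1,$$
because the bracket is $D$. From $\left|\frac x{|x|^2}-\frac y{|y|^2}\right|=\frac{|x-y|}{|x||y|}$ we get $|T_\zeta\xi-T_\zeta\eta|^2=\varphi_\zeta(\xi)\varphi_\zeta(\eta)|\xi-\eta|^2$, that is,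
$$1-T_\zeta\xi\cdot T_\zeta\eta=\varphi_\zeta(\xi)\varphi_\zeta(\eta)(1-\xi\cdot\eta).\tag{10}$$
So $T_\zeta$ is smooth and injective, and letting $\eta\to\xi$ shows that it is conformal with factor $\varphi_\zeta>0$. Hence it is a local diffeomorphism; its image is open and compact, so it is $\mathbb S^n$. The Jacobian is $\varphi_\zeta^n$, and $(T_\zeta)_\#(\varphi_\zeta^n\sigma)=\sigma$.

**Step 7.2: the quotient is invariant.** Write $T=T_\zeta$, $\varphi=\varphi_\zeta$, and replace $(f,\mu)$ by $(T_\#(\varphi^af),T_\#\mu)$. Then $h=f^p\mu^{1-p}$ becomes $T_\#(\varphi^{ap}h)=T_\#(\varphi^bh)$. By (10), $Q_a(T_\#(\varphi^af))=\iint(1-T\xi\cdot T\eta)^{-a}\varphi(\xi)^a\varphi(\eta)^a\,df\,df=Q_a(f)$. In the same way $Q_b(h)$ is unchanged, and $\mu(\mathbb S^n)$ is unchanged too.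

**Lemma 4 (Hersch).** If $\mu$ is a probability measure without atoms, there is $\zeta\in\mathbb B^{n+1}$ with $\int T_\zeta\,d\mu=0$.

*Proof.* The map $V(\zeta)=\int T_\zeta\,d\mu$ is continuous on $\mathbb B^{n+1}$. Let $\zeta\to\zeta^*\in\mathbb S^n$ from inside. For $\xi\ne\zeta^*$ we have $T_\zeta(\xi)\to-\zeta^*$, because $1-|\zeta|^2\to0$ and $|\xi-\zeta|\to|\xi-\zeta^*|>0$. As $\mu(\{\zeta^*\})=0$ and $|T_\zeta|=1$, dominated convergence gives $V(\zeta)\to-\zeta^*$. So $V$, extended by $-\mathrm{id}$ to the boundary, is continuous on the closed ball. If $V$ had no zero in $\mathbb B^{n+1}$, then $-V/|V|$ would be a retraction of the closed ball onto its boundary, which is impossible. $\square$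

## 8. A centered maximizer exists

Here $0<b<a<n/2$ is arbitrary; no integer is needed. Invariance under the noncompact family $T_\zeta$ means that a maximizing sequence may concentrate at a point. Centering $\mu$ rules out full concentration, and strictness in $\theta^2+(1-\theta)^2<1$ rules out partial concentration.

**Proposition 5.** There is a pair $(f,\mu)$ attaining $S$ with $Q_a(f)=1$, $\mu(\mathbb S^n)=1$, $\int\xi\,d\mu=0$.

**Step 8.1: a centered maximizing sequence.** By homogeneity take $Q_a(f_j)=1$, $\mu_j(\mathbb S^n)=1$, $h_j=f_j^p\mu_j^{1-p}$, $Q_b(h_j)\to S>0$. Since $f_j$ has no atoms, its density vanishes on the countable set of atoms of $\mu_j$, so deleting these atoms does not change $h_j$. What is left of $\mu_j$ is nonzero for large $j$, since $h_j\ne0$, and renormalizing it to mass 1 does not decrease the quotient. So we may assume that $\mu_j$ has no atoms. By Lemma 4 and Step 7.2 we may assume $\int\xi\,d\mu_j=0$. As $1-t\le2$, we have $2^{-a}f_j(\mathbb S^n)^2\le Q_a(f_j)=1$,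 and $h_j(\mathbb S^n)\le f_j(\mathbb S^n)^p$ by (6). So the masses are bounded, and along a subsequence $f_j\to f$, $\mu_j\to\mu$, $h_j\to h'$ weakly-*. The limit $\mu$ is a probability measure with $\int\xi\,d\mu=0$.

**Step 8.2: the limit $\mu$ has no atoms.** Suppose $\mu(\{z\})=\theta>0$. Then $\theta<1$, since $\int\xi\,d\delta_z=z\ne0$. Let $B_s=\{\xi\in\mathbb S^n:|\xi-z|\le s\}$. On $B_s\times B_s$ we have $1-t\le2s^2$, so $f_j(B_s)^2(2s^2)^{-a}\le1$, that is,
$$f_j(B_s)\le2^{a/2}s^a\qquad\text{for all }s>0 .$$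
Fix $\delta\in(0,\min\{\frac12,\theta\})$, choose $R>0$ with $\mu(B_R\setminus\{z\})<\delta$, and put $r=\delta R$. By weak-* convergence (open sets from below, closed sets from above), for large $j$
$$\theta-\delta\le\mu_j(B_r)\le\mu_j(B_R)\le\theta+\delta .$$
So the annulus $A=B_R\setminus B_r$ has $\mu_j(A)\le2\delta$, and $\mu_j(B_R^c)\le1-\theta+\delta$.

The interaction between $B_r$ and $B_R^c$ is small. For $\xi\in B_r$, $\eta\notin B_R$ we have $|\xi-\eta|\ge|\eta-z|-\delta R\ge\frac12|\eta-z|$, so $(1-t)^{-a}\le8^a|\eta-z|^{-2a}$. Decomposing dyadically,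
$$\int_{B_R^c}|\eta-z|^{-2a}\,df_j\le\sum_{i\ge0}(2^iR)^{-2a}f_j(B_{2^{i+1}R})\le\sum_{i\ge0}(2^iR)^{-2a}2^{a/2}(2^{i+1}R)^a=CR^{-a},$$
with $C=2^{3a/2}/(1-2^{-a})$. Since $f_j(B_r)\le2^{a/2}\delta^aR^a$, we obtain $\iint_{B_r\times B_R^c}(1-t)^{-a}\,df_j\,df_j\le C'\delta^a$ with $C'$ depending only on $a$.

Now split $\mathbb S^n\times\mathbb S^n$ according to $\mathbb S^n=B_r\cup A\cup B_R^c$, and use (9) on $B_r\times B_R^c$, $B_R^c\times B_r$, $A\times\mathbb S^n$ and $\mathbb S^n\times A$: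
$$Q_b(h_j)\le\left(\iint_{B_r\times B_r}+\iint_{B_R^c\times B_R^c}\right)(1-t)^{-b}\,dh_j\,dh_j+2(C'\delta^a)^p+2(2\delta)^{1-p}.$$
The first two terms are the values of $Q_b$ for the restrictions of $(f_j,\mu_j)$ to $B_r$ and $B_R^c$. Let $q_1,q_2$ be the $Q_a$-energies of the restricted $f_j$, so $q_1+q_2\le1$, and $\theta_1,\theta_2$ the masses of the restricted $\mu_j$. By the definition of $S$ (if some $q_i$ or $\theta_i$ is $0$, then $h_j$ vanishes on that set and the bound is trivial) and Hölder for sums of two terms, they add up to at most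
$$S\left[q_1^p(\theta_1^2)^{1-p}+q_2^p(\theta_2^2)^{1-p}\right]\le S(\theta_1^2+\theta_2^2)^{1-p}\le S\left((\theta+\delta)^2+(1-\theta+\delta)^2\right)^{1-p}.$$
Let $j\to\infty$ and then $\delta\to0$: $S\le S\left(\theta^2+(1-\theta)^2\right)^{1-p}<S$, because $0<\theta<1$. This is a contradiction.

**Step 8.3: no energy is lost at the diagonal.** For $\varepsilon>0$ the kernel $\min\{(1-t)^{-b},\varepsilon^{-b}\}$ is continuous, and $h_j\otimes h_j\to h'\otimes h'$, $\mu_j\otimes\mu_j\to\mu\otimes\mu$ weakly-*. By (9) the part of $Q_b(h_j)$ over $\{1-t<\varepsilon\}$ is at most $\left((\mu_j\otimes\mu_j)(1-t\le\varepsilon)\right)^{1-p}$. Its $\limsup_j$ is at most $\left((\mu\otimes\mu)(1-t\le\varepsilon)\right)^{1-p}$, and this tends to $0$ as $\varepsilon\to0$ because $\mu$ has no atoms. Hence $S\le Q_b(h')$. Truncating $(1-t)^{-a}$ in the same way, and letting $j\to\infty$ and then $\varepsilon\to0$, gives $Q_a(f)\le\liminf Q_a(f_j)=1$.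

**Step 8.4: $h'\le h:=f^p\mu^{1-p}$.** This step is needed because the geometric mean is not weakly continuous. For continuous $\phi\ge0$, (6) for $h_j$ passes to the limit: $\int\phi\,dh'\le(\int\phi\,df)^p(\int\phi\,d\mu)^{1-p}$. Given a Borel set $E$, there are continuous $0\le\phi_i\le1$ with $\phi_i\to1_E$ in $L^1(f+\mu+h')$, hence in each of $L^1(f)$, $L^1(\mu)$, $L^1(h')$. So $h'(E)\le f(E)^p\mu(E)^{1-p}$ for all Borel $E$; in particular $h'\ll\nu:=f+\mu$. Given $\delta>0$, partition $\mathbb S^n$, up to a $\nu$-null set, into the sets where $\frac{df}{d\nu}\in[x,x+\delta)$ and $\frac{d\mu}{d\nu}\in[x',x'+\delta)$, with $x,x'\in\{0,\delta,2\delta,\dots\}$. For Borel $E$ inside one such set, $h'(E)\le(x+\delta)^p(x'+\delta)^{1-p}\nu(E)$. Therefore $\frac{dh'}{d\nu}\le\left(\frac{df}{d\nu}+\delta\right)^p\left(\frac{d\mu}{d\nu}+\delta\right)^{1-p}$ $\nu$-a.e., and $\delta\to0$ along a sequence gives $h'\le h$.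

**Step 8.5: conclusion.** We have $0<S\le Q_b(h')\le Q_b(h)$, so $h\ne0$ and $f\ne0$, whence $0<Q_a(f)\le1$. By the definition of $S$, $Q_b(h)\le SQ_a(f)^p\le S$. So all these are equalities: $Q_a(f)=1$ and $Q_b(h)=S$. $\square$

## 9. What the first and second variations say about a maximizer

Let $(f,\mu)$ be any maximizer with $Q_a(f)=1=\mu(\mathbb S^n)$, and $h=f^p\mu^{1-p}$; thus $Q_b(h)=S\in(0,1]$. Define probability measures on $\mathbb S^n\times\mathbb S^n$ by
$$P_a=(1-t)^{-a}f\otimes f,\qquad P_b=Q_b(h)^{-1}(1-t)^{-b}h\otimes h .$$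

**Lemma 6 (first variation).** $P_a$ and $P_b$ both have marginal $\mu$.

*Proof.* Let $\alpha,\beta$ be bounded Borel functions. The pair $(e^{\varepsilon\alpha}f,e^{\varepsilon\beta}\mu)$ is admissible, and its geometric mean is $e^{\varepsilon\rho}h$ with $\rho=p\alpha+(1-p)\beta$. The smooth function
$$\mathcal L(\varepsilon)=\log Q_b(e^{\varepsilon\rho}h)-p\log Q_a(e^{\varepsilon\alpha}f)-2(1-p)\log\int e^{\varepsilon\beta}d\mu$$
is the logarithm of the quotient, so it has a maximum at $0$. Let $m_a,m_b$ be the marginals of the symmetric measures $P_a,P_b$. Then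
$$0=\mathcal L'(0)=2\int\rho\,dm_b-2p\int\alpha\,dm_a-2(1-p)\int\beta\,d\mu .$$
Taking $\alpha=0$ gives $m_b=\mu$; taking $\beta=0$ gives $m_a=m_b$. $\square$

For the second variation we test with the coordinate functions. They are the directions in which Section 1 found cancellation, and they satisfy $|\xi+\eta|^2=4-2(1-t)$. Multiplying a kernel by $1-t$ lowers its exponent by one, so two numbers appear:
$$y=E_{P_b}(1-t)=\frac{Q_{b-1}(h)}{Q_b(h)},\qquad q=E_{P_a}(1-t)=Q_{a-1}(f).\tag{11}$$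
Both are positive, since $h$ and $f$ are nonzero without atoms. By Lemma 3(1),
$$0<y\le y_0:=r_0(b)=\frac{n-2b}{n-b},\qquad0<q\le q_0:=r_0(a)=\frac{n-2a}{n-a}<1 ,$$
and $y=y_0$ forces $h=c\sigma$. As $r_0(s)=2-\frac n{n-s}$ is decreasing, $0<q_0<y_0<1$.

**Lemma 7 (second variation).** If moreover $\int\xi\,d\mu=0$, then
$$\frac{1-y}{2-y}\le p\,\frac{1-q}{2-q}.\tag{12}$$

*Proof.* The second derivative at $0$ of $\log E\,e^{\varepsilon X}$ is $\mathrm{Var}(X)$. So the maximum of $\mathcal L$ at $0$ gives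
$$\mathrm{Var}_{P_b}(\rho(\xi)+\rho(\eta))-p\,\mathrm{Var}_{P_a}(\alpha(\xi)+\alpha(\eta))-2(1-p)\mathrm{Var}_\mu(\beta)\le0 .$$
Take $\alpha=\gamma\xi_i$ and $\beta=\tau\xi_i$ with constants $\gamma,\tau$, so $\rho=c\,\xi_i$ with $c=p\gamma+(1-p)\tau$. All means vanish, by Lemma 6 and centering. Sum over $i=1,\dots,n+1$, using $E_{P_b}|\xi+\eta|^2=2(2-y)$, $E_{P_a}|\xi+\eta|^2=2(2-q)$ and $|\xi|=1$:
$$2c^2(2-y)\le2p\gamma^2(2-q)+2(1-p)\tau^2 .$$
Choose $\tau=1$, $\gamma=\frac1{2-q}$. The right side becomes $2\left(\frac p{2-q}+1-p\right)=2c$ with $c>0$, so $(2-y)\left(\frac p{2-q}+1-p\right)\le1$. Divide by $2-y$ and rearrange to $1-\frac1{2-y}\le p\left(1-\frac1{2-q}\right)$. Since $1-\frac1{2-x}=\frac{1-x}{2-x}$, this is (12). $\square$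

At $(y_0,q_0)$ we have $1-y_0=\frac b{n-b}$ and $2-y_0=\frac n{n-b}$, so
$$\frac{1-y_0}{2-y_0}=\frac bn,\qquad\frac{1-q_0}{2-q_0}=\frac an,\tag{13}$$
and (12) is an equality there, since $p=\frac ba$.

We want to conclude $y=y_0$. But (12) is one inequality for two unknowns, and by itself it does not suffice. The function $\frac{1-x}{2-x}$ is decreasing, so making $q$ smaller than $q_0$ leaves room for $y$ below $y_0$. For $n=5$, $a=\frac32$, $b=\frac12$ we have $p=\frac13$, $y_0=\frac89$, $q_0=\frac47$. The pair $y=\frac56$, $q=\frac14$ satisfies (12) with equality: both sides are $\frac17$. What is missing is a second relation, saying that $q$ cannot be small unless $y$ is small.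

## 10. Lowering both exponents by one

The numbers $y$ and $q$ are made from $Q_{b-1}(h)$ and $Q_{a-1}(f)$, the same kind of energies with both exponents lowered by one. The missing relation is therefore an inequality of the type (7) for the exponents $(a-1,b-1)$, and we can set up an induction.

The condition $[b,a]\cap\mathbb Z\ne\emptyset$ is equivalent to $\lceil b\rceil\le a$. We induct on $N=\lceil b\rceil\ge1$. The statement for $N$ is: Theorem 2 holds for all $0<b<a<n/2$ with $\lceil b\rceil=N\le a$. Fix such $a,b$, and for $N\ge2$ assume the statement for $N-1$. With $b=\frac n2-k$ and $a=\frac n2-l$, lowering by one replaces $(k,l)$ by $(k+1,l+1)$ in the same dimension.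

**Lemma 8.** Let $(f,\mu)$ be a maximizer with $Q_a(f)=\mu(\mathbb S^n)=1$ and $h=f^p\mu^{1-p}$. Then
$$Q_{b-1}(h)\le\kappa_0(b-1)\left(\frac{Q_{a-1}(f)}{\kappa_0(a-1)}\right)^p.\tag{14}$$

**Step 10.1: the base case $N=1$, that is, $0<b\le1\le a$.** Here $b-1\in(-1,0]$ and $a-1\in[0,\frac n2)$, so the two energies lie on opposite sides of exponent $0$ and can be compared through total masses. By Lemma 3(3), then (6) with $\mu(\mathbb S^n)=1$, then Lemma 3(2),
$$Q_{b-1}(h)\le\kappa_0(b-1)\,h(\mathbb S^n)^2\le\kappa_0(b-1)\,f(\mathbb S^n)^{2p}\le\kappa_0(b-1)\left(\frac{Q_{a-1}(f)}{\kappa_0(a-1)}\right)^p.$$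
This is where an integer in $[b,a]$ is used. For $n=5$, $k=2$, $l=1$ we have $b=\frac12\le1\le\frac32=a$, so the example of Section 1 needs no induction at all.

**Step 10.2: the case $N\ge2$, that is, $b>1$.** Then $0<b-1<a-1<\frac n2$ and $\lceil b-1\rceil=N-1\le a-1$, so (7) holds for $(a-1,b-1)$, with exponent $\tilde p=\frac{b-1}{a-1}$ in place of $p$. Since $\tilde p\ne p$, we cannot apply it to $(f,\mu)$ and hope to see $h$. We look for a measure $g$ with $f^{\tilde p}g^{1-\tilde p}=h$, and try a mean of $f$ and $\mu$. The choice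
$$g=f^{1/a}\mu^{1-1/a}$$
works (note $a>1$), because the total exponent of $f$ in $f^{\tilde p}g^{1-\tilde p}$ is
$$\tilde p+\frac{1-\tilde p}a=\frac{a(b-1)+(a-b)}{a(a-1)}=\frac{ab-b}{a(a-1)}=\frac ba=p,\tag{15}$$
and that of $\mu$ is then $1-p$. In particular $g\ne0$, since $h\ne0$; and $0<Q_{a-1}(f)\le2Q_a(f)<\infty$. Thus $(f,g)$ is admissible, and (7) for $(a-1,b-1)$ gives
$$Q_{b-1}(h)\le\kappa_0(b-1)\left(\frac{Q_{a-1}(f)}{\kappa_0(a-1)}\right)^{\tilde p}g(\mathbb S^n)^{2(1-\tilde p)}.$$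
By (6) with $\mu(\mathbb S^n)=1$ and Lemma 3(2) with exponent $a-1$,
$$g(\mathbb S^n)\le f(\mathbb S^n)^{1/a}\le\left(\frac{Q_{a-1}(f)}{\kappa_0(a-1)}\right)^{\frac1{2a}}.$$
Inserting this, the total exponent of $Q_{a-1}(f)/\kappa_0(a-1)$ is $\tilde p+\frac{1-\tilde p}a=p$ by (15). This is (14). $\square$

## 11. A function of one variable closes the induction

Let $(f,\mu)$ be a maximizer with $Q_a(f)=\mu(\mathbb S^n)=1$ and $\int\xi\,d\mu=0$; Proposition 5 provides one.

**Step 11.1: the second relation between $y$ and $q$.** By (11), $Q_{b-1}(h)=Sy\ge S_0y$. By (4), $\kappa_0(b-1)=y_0\kappa_0(b)$ and $\kappa_0(a-1)=q_0\kappa_0(a)$. Insert these and $S_0=\kappa_0(b)\kappa_0(a)^{-p}$ in (14), where $Q_{a-1}(f)=q$: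
$$q^p\ge\kappa_0(a-1)^p\,\frac{S_0\,y}{\kappa_0(b-1)}=q_0^p\,\frac y{y_0},\qquad\text{i.e.}\quad q\ge q_0s^{1/p},\quad s:=\frac y{y_0}\in(0,1].\tag{16}$$
In the numerical example, $y=\frac56$ gives $s=\frac{15}{16}$ and $q\ge\frac47\left(\frac{15}{16}\right)^3=\frac{3375}{7168}>\frac14$, so the pair $\left(\frac56,\frac14\right)$ is now excluded.

**Step 11.2: the two relations force $y=y_0$.** As $x\mapsto\frac{1-x}{2-x}$ has derivative $-(2-x)^{-2}<0$ for $x<2$, (12) and (16) give $\Phi(s)\le0$, where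
$$\Phi(s)=\frac{1-y_0s}{2-y_0s}-p\,\frac{1-q_0s^{1/p}}{2-q_0s^{1/p}} .$$
By (13), $\Phi(1)=\frac bn-\frac ba\cdot\frac an=0$. For $0<s\le1$,
$$\Phi'(s)=-\frac{y_0}{(2-y_0s)^2}+\frac{q_0s^{1/p-1}}{(2-q_0s^{1/p})^2}<0 .$$
Indeed the second numerator satisfies $q_0s^{1/p-1}\le q_0<y_0$, and $q_0s^{1/p}\le y_0s$ makes the second denominator at least as large as the first. So $\Phi>0$ on $(0,1)$, and $\Phi(s)\le0$ leaves only $s=1$, that is, $y=y_0$.

**Step 11.3: identifying the maximizer.** By the equality case of Lemma 3(1) with exponent $b$, $h=c\sigma$ with $c>0$. Then $P_b$ has marginal $\sigma$ by rotation invariance, so $\mu=\sigma$ by Lemma 6. The identity $f^p\sigma^{1-p}=c\sigma$ says that the absolutely continuous part of $f$ is $c^{1/p}\sigma$; it says nothing about the singular part. For that we use the marginal of $P_a$: by Lemma 6, $Uf=\sigma$ with $U(\xi)=\int(1-\xi\cdot\eta)^{-a}df(\eta)\ge2^{-a}f(\mathbb S^n)>0$. So if $\sigma(E)=0$ then $\int_EU\,df=0$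 and $f(E)=0$; hence $f\ll\sigma$ and $f=c^{1/p}\sigma$. The quotient at $(c^{1/p}\sigma,\sigma)$ is $S_0$. Therefore $S=S_0$, which is (7), and every centered normalized maximizer is of the form $(c'\sigma,\sigma)$.

## 12. The cases of equality

**Step 12.1: equality in Theorem 2.** Let $(f,\mu)$ attain equality in (7), normalized so that $Q_a(f)=\mu(\mathbb S^n)=1$. As $S=S_0$, it is a maximizer. By Lemma 6, $\mu$ is the marginal of $P_a$, so $\mu\ll f$ and $\mu$ has no atoms. By Lemma 4 choose $\zeta$ with $\int T_\zeta\,d\mu=0$, and write $T=T_\zeta$. By Step 7.2, $(T_\#(\varphi_\zeta^af),T_\#\mu)$ is a centered normalized maximizer, so by Step 11.3 it equals $(c'\sigma,\sigma)$. Since $\sigma=T_\#(\varphi_\zeta^n\sigma)$ and $T$ is a bijection, $\mu=\varphi_\zeta^n\sigma$ and $\varphi_\zeta^af=c'\varphi_\zeta^n\sigma$, that is, $f=c'\varphi_\zeta^{n-a}\sigma$. Undoing the normalization multiplies $f$ and $\mu$ by positive constants. Conversely, the transformation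 of Step 7.2 maps $(c\,\varphi_\zeta^{n-a}\sigma,c'\varphi_\zeta^n\sigma)$ to $(c\sigma,c'\sigma)$, and equality holds for $(\sigma,\sigma)$ and its multiples. This completes the induction and the proof of Theorem 2. $\square$

By Step 4.1 the inequality of Theorem 1 is now proved. For its equality cases let again $b=\frac n2-k$, $a=\frac n2-l$.

**Step 12.2: equality in Theorem 1, necessity.** If equality holds for $u$, then both inequalities in (8) are equalities; in particular (7) is an equality for $f=F\sigma$ and $\mu=vF\sigma$. So $F=c\,\varphi_\zeta^{n-a}$ and $vF=c'\varphi_\zeta^n$, first $\sigma$-a.e. and then everywhere by continuity. Dividing, $v=c''\varphi_\zeta^a$, and $u=v^p=c'''\varphi_\zeta^b$, with positive constants. Since $|\xi-\zeta|^2=1+|\zeta|^2-2\zeta\cdot\xi$,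
$$\varphi_\zeta(\xi)=\frac{1-|\zeta|^2}{1+|\zeta|^2}\left(1-\frac{2\zeta}{1+|\zeta|^2}\cdot\xi\right)^{-1}.$$
The map $\zeta\mapsto-\frac{2\zeta}{1+|\zeta|^2}$ sends $\mathbb B^{n+1}$ onto $\mathbb B^{n+1}$, because $\rho\mapsto\frac{2\rho}{1+\rho^2}$ maps $[0,1)$ onto $[0,1)$. As $b=\frac{n-2k}2$, the functions $c\,\varphi_\zeta^b$ are exactly the functions $A(1+w\cdot\xi)^{-\frac{n-2k}2}$ with $A>0$, $w\in\mathbb B^{n+1}$.

**Step 12.3: equality in Theorem 1, sufficiency.** Let $u=c\,\varphi_\zeta^b$, so $v=u^{1/p}=c^{1/p}\varphi_\zeta^a$. For $s\in\{a,b\}$, by (10) and $(T_\zeta)_\#(\varphi_\zeta^n\sigma)=\sigma$,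
$$\int(1-\xi\cdot\eta)^{-s}\varphi_\zeta(\eta)^{n-s}d\sigma(\eta)=\varphi_\zeta(\xi)^s\int(1-T_\zeta\xi\cdot T_\zeta\eta)^{-s}\varphi_\zeta(\eta)^nd\sigma(\eta)=\kappa_0(s)\,\varphi_\zeta(\xi)^s .$$
By (5) and its analogue for $(l,a)$,
$$L_{2k}u=c\,\lambda_k(0)\,\varphi_\zeta^{n-b},\qquad L_{2l}v=c^{1/p}\lambda_l(0)\,\varphi_\zeta^{n-a}>0 .$$
The second formula proves the last sentence of Theorem 1. Since $\int\varphi_\zeta^nd\sigma=1$, we get $\langle u,L_{2k}u\rangle=c^2\lambda_k(0)$ and $\langle v,L_{2l}v\rangle=c^{2/p}\lambda_l(0)$. Hence $\langle u,L_{2k}u\rangle=\lambda_k(0)\lambda_l(0)^{-p}\langle v,L_{2l}v\rangle^p$, which is equality in (2). This proves Theorem 1, and with it the conjecture for all integers $0<l<k<n/2$. $\blacksquare$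

On $\mathbb S^5$ with $k=2$, $l=1$, the equality cases are the multiples of $(1+w\cdot\xi)^{-1/2}$. With $w=(w_1,0,\dots,0)$ they start as $1-\frac{w_1}2x+\dots$ and give the curve of equality cases suggested by the agreement at order $\varepsilon^2$ in Section 1.
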